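\title{Holomorphic Legendrian immersions into $\mathbb{CP}^3$ that cannot be approximated by embeddings}

\begin{abstract}
We construct a compact Riemann surface $M$ and a holomorphic Legendrian immersion $M\to\mathbb{CP}^3$ that cannot be approximated uniformly by holomorphic Legendrian embeddings, or by any injective holomorphic maps. The immersion is the composition of an unramified cyclic covering of prime degree with a Legendrian immersion whose degree is small compared with the genus, and every holomorphic map close to it factors through the covering. For $M=\mathbb{CP}^1$ approximation by Legendrian embeddings is always possible.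
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\omega(z,w)=z_0w_1-z_1w_0+z_2w_3-z_3w_2$ be the standard symplectic form on $\mathbb C^4$, and let
\[
\alpha_0=\omega(z,dz)=z_0\,dz_1-z_1\,dz_0+z_2\,dz_3-z_3\,dz_2 .
\]
The kernel of $\alpha_0$ at $z\neq0$ is the hyperplane $z^\perp=\{v:\omega(z,v)=0\}$. It contains $z$, and its image $z^\perp/\mathbb Cz$ under the differential of the projection $\mathbb C^4\setminus\{0\}\to\mathbb{CP}^3$ is a hyperplane $\xi_{[z]}\subset T_{[z]}\mathbb{CP}^3$. The bundle $\xi$ is the standard holomorphic contact structure on $\mathbb{CP}^3$. A holomorphic map $\phi$ from a Riemann surface $M$ to $\mathbb{CP}^3$ is \emph{Legendrian} if it is everywhere tangent to $\xi$, that is, if $\omega(z,dz)=0$ for every local holomorphic lift $z$ of $\phi$ to $\mathbb C^4\setminus\{0\}$. One lift near each point suffices, because for a function $g$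
\begin{equation}\label{eq:scale}
\omega(gz,d(gz))=g^2\,\omega(z,dz)+g\,\omega(z,z)\,dg=g^2\,\omega(z,dz).
\end{equation}
A \emph{holomorphic Legendrian embedding} is an injective holomorphic Legendrian immersion. Distances in projective space are taken in the Fubini--Study metric. The following question is posed in \cite{AFL}.

\begin{quote}
\emph{Let $M$ be a compact Riemann surface. Is there, for every holomorphic Legendrian immersion $\phi:M\to\mathbb{CP}^3$ and every $\varepsilon>0$, a holomorphic Legendrian embedding $\psi:M\hookrightarrow\mathbb{CP}^3$ with $\sup_{x\in M}\operatorname{dist}(\phi(x),\psi(x))<\varepsilon$?}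
\end{quote}

One would guess that there is. In the chart $z_0=1$ the Legendrian condition reads $dz_1=z_3\,dz_2-z_2\,dz_3$, so locally a Legendrian curve is an arbitrary plane curve $(z_2,z_3)$ together with a primitive $z_1$. Two points $p\neq q$ have the same image when the plane curve has a double point there and, in addition, $\int_p^q(z_3\,dz_2-z_2\,dz_3)=0$. These are three conditions on the two parameters $p,q$, and a general perturbation should destroy them. Two background facts point the same way; neither is used below. By a theorem of Bryant, every compact Riemann surface admits a holomorphic Legendrian embedding into $\mathbb{CP}^3$. And if $M$ is an open Riemann surface, every holomorphic Legendrian immersion $M\to\mathbb{CP}^3$ can be approximated by holomorphic Legendrian embeddings uniformly on compact subsets.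

The dimension count presumes, however, that there are perturbations that move $\phi(p)$ and $\phi(q)$ independently. On a compact surface there may be none, even if the Legendrian condition is dropped.

\begin{theorem}\label{thm:main}
There exist a compact connected Riemann surface $M$, a fixed-point-free automorphism $\sigma$ of $M$ of prime order $k$, a holomorphic Legendrian immersion $\phi:M\to\mathbb{CP}^3$, and $\varepsilon>0$, such that every holomorphic map $\psi:M\to\mathbb{CP}^3$, Legendrian or not, with $\sup_M\operatorname{dist}(\phi,\psi)<\varepsilon$ satisfies $\psi\circ\sigma=\psi$. In particular no such $\psi$ is injective, or even generically injective.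
\end{theorem}

The immersion $\phi$ is a multiple cover $\phi_0\circ p$. The proof splits into a rigidity statement, which has nothing to do with contact geometry, and the construction of a Legendrian curve to which it applies. The \emph{degree} of a holomorphic map $\phi_0:N\to\mathbb{CP}^m$ from a compact Riemann surface is $\deg\phi_0^*\mathcal O(1)$.

\begin{theorem}[Rigidity]\label{thm:rigid}
Let $N$ be a compact connected Riemann surface of genus $h$ and $\phi_0:N\to\mathbb{CP}^m$ a nonconstant holomorphic map of degree $d$ with $2d\le h-1$. Then for every sufficiently large prime $k$ there are a connected cyclic unramified covering $p:M\to N$ of degree $k$ and an $\varepsilon>0$ such that every holomorphic map $\psi:M\to\mathbb{CP}^m$ with $\sup_M\operatorname{dist}(\psi,\phi_0\circ p)<\varepsilon$ factors through $p$.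
\end{theorem}

\begin{proposition}\label{prop:low}
There are a compact connected Riemann surface $N$ of genus $h$ and a holomorphic Legendrian immersion $\phi_0:N\to\mathbb{CP}^3$ of degree $d$ with $2d\le h-1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\phi_0$ from Proposition~\ref{prop:low}, take $k$, $p$ and $\varepsilon$ from Theorem~\ref{thm:rigid}, and put $\phi=\phi_0\circ p$. Since $p$ is unramified, it is locally biholomorphic, so $\phi$ is a holomorphic Legendrian immersion. A generator $\sigma$ of the deck group has order $k$ and no fixed points. A map $\psi$ that factors through $p$ satisfies $\psi(\sigma x)=\psi(x)$ with $\sigma x\neq x$ for every $x\in M$, so it is not injective on the complement of any finite set.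
\end{proof}

By the Riemann--Hurwitz formula $M$ has genus $1+k(h-1)$, so the answer is negative for suitable surfaces of infinitely many genera. The same formula shows that an unramified covering $\mathbb{CP}^1\to N$ has degree one, so this obstruction is absent in genus zero. There the dimension count can be carried out.

\begin{theorem}\label{thm:zero}
Every holomorphic Legendrian immersion $\mathbb{CP}^1\to\mathbb{CP}^3$ can be approximated uniformly by holomorphic Legendrian embeddings.
\end{theorem}

Section~\ref{sec:example} shows the rigidity phenomenon on an explicit double covering. Sections~\ref{sec:lemma}--\ref{sec:proof} prove Theorem~\ref{thm:rigid}, Section~\ref{sec:low} proves Proposition~\ref{prop:low}, and Section~\ref{sec:zero} proves Theorem~\ref{thm:zero}. Throughout we use the standard description of maps to projective space: holomorphic sections $s_0,\dots,s_m$ of a line bundle $\Lambda$ without common zeros define a map $[s_0:\dots:s_m]$ that pulls $\mathcal O(1)$ back to $\Lambda$, and every holomorphic map to $\mathbb{CP}^m$ arises in this way.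

\section{A rigid double covering in genus five}\label{sec:example}

Let $\sigma$ be an automorphism of a compact Riemann surface $M$ and $F_0:M\to\mathbb{CP}^1$ a holomorphic map with $F_0\circ\sigma=F_0$. The derivative at $t=0$ of a family $F_t$ of holomorphic maps is a holomorphic section $V$ of $F_0^*T\mathbb{CP}^1$. The fibers of this bundle at $x$ and at $\sigma x$ are both equal to $T_{F_0(x)}\mathbb{CP}^1$, so $V\circ\sigma$ is again a section, and $V\circ\sigma=V$ if all $F_t$ are $\sigma$-invariant. We look for situations in which \emph{every} section is invariant, so that the symmetry cannot be broken to first order.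

If $d=1$ in Theorem~\ref{thm:rigid}, a quotient of two sections of $\phi_0^*\mathcal O(1)$ is a meromorphic function with one simple pole, which forces $h=0$. The smallest case of the hypothesis is therefore $d=2$, $h=5$, $m=1$, a hyperelliptic curve with its double covering of $\mathbb{CP}^1$. Here a rigid covering with $k=2$ can be written down.

Let $P_1,P_2$ be polynomials of degrees $2a_1\le 2a_2$, $a_1\geq1$, such that $P_1P_2$ has only simple roots. Let $M$ be the compact Riemann surface of the equations $y_1^2=P_1(x)$, $y_2^2=P_2(x)$. It is connected because none of $P_1,P_2,P_1P_2$ is a square, and $x:M\to\mathbb{CP}^1$ is the quotient by the group $G=\{\pm1\}^2$ of sign changes of $y_1,y_2$. Over $x=\infty$ there are four points, told apart by the signs of the nonzero values of $y_1/x^{a_1}$ and $y_2/x^{a_2}$. The involution $\sigma(x,y_1,y_2)=(x,-y_1,-y_2)$ has no fixed points: it changes these signs, and $P_1,P_2$ have no common root. The quotient $N=M/\sigma$ is the hyperelliptic curve $y^2=P_1(x)P_2(x)$, with $y=y_1y_2$, of genus $h=a_1+a_2-1$. Let $f=x$ on $N$, of degree $2$, and $F_0=f\circ p=x$ on $M$.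

With $w=1/x$ we have $\partial/\partial x=-w^2\,\partial/\partial w$, and $w$ is a local coordinate at each point over $\infty$. Hence a section of $F_0^*T\mathbb{CP}^1$ is $V\,\partial/\partial x$, where $V$ is a meromorphic function on $M$, holomorphic where $x$ is finite, with poles of order at most $2$ over $\infty$. Decompose the space of such $V$ under $G$. The characters with value $-1$ on $\sigma$ are those of $y_1$ and $y_2$. A function with the character of $y_i$ is $b(x)\,y_i$ with $b$ rational. At a point over a root $x_0$ of $P_i$ its order is $2\operatorname{ord}_{x_0}b+1$, and at any other point over a finite $x_0$ its order is a positive multiple of $\operatorname{ord}_{x_0}b$. So $b$ is a polynomial, and the pole over $\infty$ has order $\deg b+a_i$ if $b\ne0$. Thus an anti-invariant section exists if and only if $a_1\le2$.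

\begin{itemize}
\item $a_1=1$. The maps $x+ty_1$ are not $\sigma$-invariant for $t\neq0$. They tend to $x$ uniformly as $t\to0$, since $1/(x+ty_1)=w/(1+t\,wy_1)$ with $wy_1$ bounded near the points over $\infty$.
\item $a_1=2$. Let $\Sigma$ be the elliptic curve $y_1^2=P_1(x)$ with the origin at a branch point, so that $x:\Sigma\to\mathbb{CP}^1$ is the quotient by $z\mapsto-z$, and let $q:M\to\Sigma$ be the projection; then $q\circ\sigma=-q$. The maps $F_a=x(q+a)$, $a\in\Sigma$, tend to $F_0$ uniformly as $a\to0$. Invariance of $F_a$ means $-z+a=\pm(z+a)$ for all $z\in\Sigma$. The plus sign occurs for only four values of $z$, so $2a=0$. Rigidity fails again.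
\item $a_1\ge3$. Every section of $F_0^*T\mathbb{CP}^1$ is $\sigma$-invariant, and Lemma~\ref{lem:inv} below shows that every holomorphic map uniformly close to $F_0$ is $\sigma$-invariant. The first instance is $a_1=a_2=3$, where $h=5$.
\end{itemize}

The middle case shows which bundle matters. Put $L=f^*\mathcal O(1)$. Sections of $p^*L$ are the functions with at most simple poles over $\infty$, and for $a_1=2$ all of them are invariant. It is thus not enough to control $p^*L$; the test has to be made on $F_0^*T\mathbb{CP}^1\cong p^*L^2$, and this is why $2d$ appears in Theorem~\ref{thm:rigid}.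

\section{From invariant sections to invariant maps}\label{sec:lemma}

A map close to $F_0$ need not be joined to $F_0$ by a family that can be differentiated. We therefore obtain the section in another way, as a limit of the normalized differences $F_\nu-F_\nu\circ\sigma$. A difference of this form sums to zero over every orbit of $\sigma$, which an invariant nonzero section cannot do.

\begin{lemma}\label{lem:inv}
Let $M$ be a compact connected Riemann surface, $\sigma$ an automorphism of $M$ with $\sigma^k=\mathrm{id}$, and $F_0:M\to\mathbb{CP}^1$ a nonconstant holomorphic map with $F_0\circ\sigma=F_0$. Assume that $V\circ\sigma=V$ for every holomorphic section $V$ of $F_0^*T\mathbb{CP}^1$. If holomorphic maps $F_\nu:M\to\mathbb{CP}^1$ converge uniformly to $F_0$, then $F_\nu\circ\sigma=F_\nu$ for all large $\nu$.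
\end{lemma}

\begin{proof}
Otherwise, after passing to a subsequence, $F_\nu\circ\sigma\neq F_\nu$ for all $\nu$. Let $w_1=z$ and $w_2=1/z$ be the standard coordinates on $\mathbb{CP}^1$, and put
\[
U_j=\{|w_j\circ F_0|<2\},\qquad K_j=\{|w_j\circ F_0|\le1\}\subset U_j\qquad(j=1,2).
\]
These sets are $\sigma$-invariant, $K_j$ is compact, and $K_1\cup K_2=M$. By uniform convergence $|w_j\circ F_\nu|<3$ on $U_j$ for large $\nu$, and then $|w_j\circ F_\nu\circ\sigma|<3$ on $U_j$ because $\sigma(U_j)=U_j$. Set
\[
m_\nu=\max_j\sup_{U_j}|w_j\circ F_\nu-w_j\circ F_\nu\circ\sigma|,\qquad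
V^j_\nu=\frac{w_j\circ F_\nu-w_j\circ F_\nu\circ\sigma}{m_\nu}\quad\text{on }U_j .
\]
Here $0<m_\nu\le6$, since $U_1\cup U_2=M$ and $F_\nu\circ\sigma\ne F_\nu$. The functions $V^j_\nu$ are holomorphic and bounded by $1$, so by Montel's theorem, after passing to a subsequence, $V^j_\nu\to V^j$ locally uniformly on $U_j$.

\emph{The limit is a section.} On $U_1\cap U_2$ the identity $1/a-1/b=-(a-b)/(ab)$ gives
\begin{equation}\label{eq:glue}
V^2_\nu=-\frac{V^1_\nu}{(w_1\circ F_\nu)(w_1\circ F_\nu\circ\sigma)} .
\end{equation}
Since $F_0\circ\sigma=F_0$, the limit is $V^2=-V^1/(w_1\circ F_0)^2$. As $\partial/\partial w_1=-w_1^{-2}\,\partial/\partial w_2$, this says that $V^1\,\partial/\partial w_1$ and $V^2\,\partial/\partial w_2$ agree on $U_1\cap U_2$ and define a holomorphic section $V$ of $F_0^*T\mathbb{CP}^1$.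

\emph{The limit is nonzero.} The danger is that $|V_\nu^j|$ is close to $1$ only near the boundary of $U_j$, where the convergence is not uniform. But a point $x\in U_1\setminus K_1$ lies in $K_2$, and \eqref{eq:glue} gives $|V^2_\nu(x)|\ge|V^1_\nu(x)|/9$. The identity \eqref{eq:glue} also holds with the indices exchanged, so $|V^1_\nu(x)|\ge|V^2_\nu(x)|/9$ and $x\in K_1$ for $x\in U_2\setminus K_2$. From $\max_j\sup_{U_j}|V^j_\nu|=1$ we obtain $\max_j\sup_{K_j}|V^j_\nu|\ge1/9$. The convergence is uniform on $K_j$, so $\max_j\sup_{K_j}|V^j|\ge1/9$.

\emph{The contradiction.} The sum $\sum_{i=0}^{k-1}V^j_\nu\circ\sigma^i$ telescopes to $(w_j\circ F_\nu-w_j\circ F_\nu\circ\sigma^k)/m_\nu=0$, so $\sum_{i=0}^{k-1}V^j\circ\sigma^i=0$ on $U_j$. By assumption $V\circ\sigma=V$, that is, $V^j\circ\sigma=V^j$. Hence $kV^j=0$ for $j=1,2$, and $V=0$.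
\end{proof}

\section{Cyclic coverings and torsion line bundles}\label{sec:cover}

Let $N$ be a compact connected Riemann surface of genus $h\geq1$. We need coverings $p:M\to N$ on which all sections of $p^*L^2$ are invariant. Cyclic coverings are suited to this because sections on $M$ can be computed on $N$.

Let $k$ be a prime, $\mu_k$ the group of $k$th roots of unity, $\zeta=e^{2\pi i/k}$, and $\eta$ a nontrivial line bundle on $N$ with a fixed isomorphism $\eta^k\cong\mathcal O_N$. In the total space of $\eta$ let
\[
M=\{v\in\eta: v^k=1\},\qquad p:M\to N\ \text{ the projection},\qquad \sigma(v)=\zeta v .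
\]
In a local trivialization $M$ is given by $v^k=g$ with $g$ holomorphic and nowhere zero. So $p$ is an unramified covering of degree $k$, and $\mu_k$ acts simply transitively on its fibers. The surface $M$ is connected. Indeed, each component of $M$ covers $N$ with degree equal to the order of its stabilizer in $\mu_k$, which is $k$ or $1$ because $k$ is prime; in the second case the inverse of $p$ on that component would be a nowhere zero section of $\eta$, and $\eta$ would be trivial.

For a line bundle $\Lambda$ on $N$, the fibers of $p^*\Lambda$ at $v$ and $\sigma v$ are both $\Lambda_{p(v)}$, so $a\mapsto a\circ\sigma$ is a linear operator on $H^0(M,p^*\Lambda)$. An invariant section takes one value on each fiber of $p$ and is the pullback of a section on $N$.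

\begin{lemma}\label{lem:eigen}
The eigenspace of $a\mapsto a\circ\sigma$ on $H^0(M,p^*\Lambda)$ for the eigenvalue $\zeta^i$ is isomorphic to $H^0(N,\Lambda\otimes\eta^{-i})$. If $H^0(N,\Lambda\otimes\eta^{i})=0$ for all $i\not\equiv0\pmod k$, then every section of $p^*\Lambda$ is $\sigma$-invariant.
\end{lemma}

\begin{proof}
The bundle $p^*\eta$ has the tautological section $\tau(v)=v$, which is nowhere zero and satisfies $\tau\circ\sigma=\zeta\tau$. Division by $\tau^i$ maps the $\zeta^i$-eigenspace isomorphically onto the space of invariant sections of $p^*(\Lambda\otimes\eta^{-i})$, which is $p^*H^0(N,\Lambda\otimes\eta^{-i})$. The $k$th power of the operator is the identity, so the operator is diagonalizable with eigenvalues in $\mu_k$, and the second statement follows.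
\end{proof}

It remains to find $\eta$. Recall that the group $J=\operatorname{Pic}^0(N)$ of isomorphism classes of line bundles of degree zero is a complex torus of dimension $h$. As a real Lie group $J=\mathbb R^{2h}/\mathbb Z^{2h}$, and its $k$-torsion subgroup is $J[k]=\frac1k\mathbb Z^{2h}/\mathbb Z^{2h}\cong(\mathbb Z/k)^{2h}$. For a line bundle $\Lambda$ of degree $e\ge1$ the Abel--Jacobi map
\[
u:N^e\to J,\qquad (x_1,\dots,x_e)\mapsto\Lambda^{-1}\otimes\mathcal O(x_1+\dots+x_e),
\]
is holomorphic. A line bundle of degree $e$ has a nonzero section if and only if it is $\mathcal O(x_1+\dots+x_e)$ for some points $x_i$, namely the zeros of the section. Hence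
\[
B=\{\eta\in J: H^0(N,\Lambda\otimes\eta)\neq0\}=u(N^e).
\]
For $e<h$ this is a proper closed subset, and torsion points are dense, so torsion points outside $B$ abound. This is not enough. We need all $k-1$ nontrivial powers of $\eta$ to avoid $B$, while $0\in B$ for $\Lambda=L^2$, and by the pigeonhole principle some nontrivial power of $\eta$ is close to $0$ when $k$ is large. So we count.

\begin{lemma}\label{lem:count}
Let $\Lambda$ be a line bundle on $N$ of degree $e$ with $1\le e\le h-1$. For every sufficiently large prime $k$ there is $\eta\in J$ of order $k$ with $H^0(N,\Lambda\otimes\eta^i)=0$ for all $i\not\equiv0\pmod k$.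
\end{lemma}

\begin{proof}
Cover $N$ by finitely many closed coordinate squares. Their products cover $N^e$ by the images of finitely many, say $r$, smooth maps from the cube $[0,1]^{2e}$. Composing with $u$ and lifting to the universal cover of $J$, we get smooth maps $g_1,\dots,g_r:[0,1]^{2e}\to\mathbb R^{2h}$ whose images project onto $B$. Choose an integer $A$ that is a Lipschitz constant for all $g_l$ in the maximum norms. Cut the cube into $k^{2e}$ subcubes of side $1/k$. On a subcube each coordinate of $g_l$ ranges in an interval of length at most $A/k$, which contains at most $A+1$ points of $\frac1k\mathbb Z$. The preimage of $J[k]$ in $\mathbb R^{2h}$ is $\frac1k\mathbb Z^{2h}$, so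
\[
\#(B\cap J[k])\le Ck^{2e}\le Ck^{2h-2},\qquad C=r(A+1)^{2h},
\]
with $C$ independent of $k$. For $k$ prime, $J[k]$ has $(k^{2h}-1)/(k-1)>k^{2h-1}$ subgroups of order $k$, and any two of them meet only in $0$. So at most $Ck^{2h-2}$ of these subgroups contain a nonzero point of $B$. For $k\ge C$ some subgroup contains none; let $\eta$ generate it.
\end{proof}

\section{Proof of the rigidity theorem}\label{sec:proof}

Let $\phi_0:N\to\mathbb{CP}^m$ be as in Theorem~\ref{thm:rigid} and $L=\phi_0^*\mathcal O(1)$, of degree $d\ge1$. Apply Lemma~\ref{lem:count} to $\Lambda=L^2$, of degree $2d\le h-1$. For a large prime $k$ let $\eta$ be as in that lemma and let $p:M\to N$ and $\sigma$ be the covering and deck transformation of Section~\ref{sec:cover}. First-order deformations of $\phi_0\circ p$ are sections of a bundle of rank $m$, whereas we control only a line bundle. We therefore project to $\mathbb{CP}^1$ in $m$ ways that together determine the map.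

Choose a linear form $y_0$ on $\mathbb C^{m+1}$ that does not vanish identically on $\phi_0(N)$. Then $Z=\phi_0(N)\cap\{y_0=0\}$ is finite. Choose linear forms $y_1,\dots,y_m$ that vanish at no point of $Z$ and such that $y_0,\dots,y_m$ is a basis; the $m$-tuples that fail form a finite union of proper algebraic subsets. Then $\ell_i=\{y_0=y_i=0\}$ is disjoint from $\phi_0(N)$. Let $\pi_i=[y_0:y_i]:\mathbb{CP}^m\setminus\ell_i\to\mathbb{CP}^1$ and $f_i=\pi_i\circ\phi_0$. The map $f_i$ is given by two sections of $L$ without common zeros, so $f_i^*\mathcal O(1)\cong L$ and $f_i$ is nonconstant. Since $T\mathbb{CP}^1\cong\mathcal O(2)$, we have $f_i^*T\mathbb{CP}^1\cong L^2$. By Lemma~\ref{lem:eigen}, applied to $f_i^*T\mathbb{CP}^1$, every section of $(f_i\circ p)^*T\mathbb{CP}^1$ is $\sigma$-invariant. Thus $f_i\circ p$ satisfies the hypotheses of Lemma~\ref{lem:inv}.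

Suppose that no $\varepsilon$ as claimed exists. Then there are holomorphic maps $\psi_\nu:M\to\mathbb{CP}^m$ that converge uniformly to $\phi_0\circ p$ and do not factor through $p$. A $\sigma$-invariant map is constant on the fibers of $p$ and descends to a holomorphic map on $N$, so $\psi_\nu\circ\sigma\neq\psi_\nu$. For large $\nu$ the image $\psi_\nu(M)$ lies in a fixed compact neighborhood of $\phi_0(N)$ disjoint from all $\ell_i$, on which $\pi_i$ is uniformly continuous. Hence $\pi_i\circ\psi_\nu\to f_i\circ p$ uniformly, and Lemma~\ref{lem:inv} gives $\pi_i\circ\psi_\nu\circ\sigma=\pi_i\circ\psi_\nu$ for $i=1,\dots,m$ and large $\nu$. Also $y_0\not\equiv0$ on $\psi_\nu(M)$ for large $\nu$, as this holds at a fixed point of $M$ whose image under $\phi_0\circ p$ is not in $Z$. So the affine coordinates $(y_i/y_0)\circ\psi_\nu$ are $\sigma$-invariant meromorphic functions on $M$. Therefore $\psi_\nu\circ\sigma=\psi_\nu$ outside a finite set, and by continuity everywhere. This contradiction proves Theorem~\ref{thm:rigid}. \qed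

\begin{remark}\label{rem:hyp}
The hypothesis $2d\le h-1$ enters only through Lemma~\ref{lem:count}. By the Riemann--Roch inequality $\dim H^0(N,\Lambda)\ge\deg\Lambda-h+1$, that lemma fails for $\Lambda=L^2$ when $2d\ge h$. When $d\ge h$, the conclusion itself fails for all coverings of Section~\ref{sec:cover}. Indeed, $H^0(N,L\otimes\eta^{-1})\ne0$, so by Lemma~\ref{lem:eigen} there is a section $a\neq0$ of $p^*L$ with $a\circ\sigma=\zeta a$. Write $\phi_0\circ p=[s_0:\dots:s_m]$ with invariant sections $s_i$ and, after renumbering, $s_1\neq0$. For small $t\ne0$ the map $[s_0+ta:s_1:\dots:s_m]$ is uniformly close to $\phi_0\circ p$, and the function $(s_0+ta)/s_1$ is not invariant.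
\end{remark}

\section{A Legendrian curve of low degree and high genus}\label{sec:low}

\subsection*{The shape of the curve}
If no coordinate of a map $[z_0:z_1:z_2:z_3]$ vanishes identically, then
\[
\omega(z,dz)=z_0z_1\,d\log(z_1/z_0)+z_2z_3\,d\log(z_3/z_2).
\]
For nonzero meromorphic functions $s,E,F$ and $z=(sE^{-1},sE,F^{-1},F)$ this becomes
\begin{equation}\label{eq:ansatz}
\omega(z,dz)=2\Big(s^2\,\frac{dE}{E}+\frac{dF}{F}\Big).
\end{equation}
The Legendrian equation is now linear in the logarithmic differentials, so it survives when $E$ and $F$ are replaced by their $n$th roots. This is the mechanism that raises the genus cheaply. Start with a solution $(R,S)$ in rational functions of $s$ and let $E^n=R$, $F^n=S$. The resulting covering of the $s$-sphere is ramified to order $n$ over the zeros and poles of $R$ and $S$, while the orders of $E$ and $F$ there do not grow with $n$.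

To find $R$ and $S$, put $t=s^2$ and let $R$ and $S$ be constant multiples of $\prod_{j=1}^r(t-t_j)^{c_j}$ and $\prod_{j=1}^r(t-t_j)^{w_j}$, with distinct $t_j\ne0$ and integers $c_j,w_j$. From
\[
-t\sum_j\frac{c_j}{t-t_j}=-\sum_jc_j+\sum_j\frac{-c_jt_j}{t-t_j}
\]
we see that $dS/S=-t\,dR/R$ if and only if $\sum c_j=0$ and $w_j=-c_jt_j$ for all $j$. We impose three more requirements. First, $\sum w_j=0$, so that $S$, like $R$, is finite and nonzero at $\infty$. Second, $|c_j|$ and $|w_j|$ differ by $1$; this makes them coprime and will make the curve immersed at the ramification points. Third, $r\geq4$: the computation below, done with $r$ values $t_j$ on a covering with $D$ sheets, gives $h-1=D(r-1-r/n)$ and $d>D$, so $2d\le h-1$ is impossible for $r\le3$. All requirements are met by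
\begin{equation}\label{eq:table}
\begin{array}{c|cccc}
t_j&-2&2&3/2&-1/2\\ \hline
c_j&1&-1&2&-2\\
w_j&2&2&-3&-1
\end{array}
\end{equation}
where $w_j=-c_jt_j$ in each column and the second and third rows sum to zero.

\begin{proof}[Proof of Proposition~\ref{prop:low}]
In accordance with \eqref{eq:table} let
\[
R(s)=\frac{(s^2+2)(2s^2-3)^2}{(s^2-2)(2s^2+1)^2},\qquad S(s)=\frac{(s^2+2)^2(s^2-2)^2}{(2s^2-3)^3(2s^2+1)} .
\]
As shown above,
\begin{equation}\label{eq:RS}
\frac{dS}{S}=-s^2\,\frac{dR}{R}.
\end{equation}
Let $\mathcal B\subset\mathbb C^*$ be the set of the eight points $b$ with $b^2\in\{-2,2,\frac32,-\frac12\}$. On $\mathbb{CP}^1\setminus\mathcal B$ the functions $R,S$ are holomorphic and nowhere zero; in particular $R(0)=-9$, $S(0)=-16/27$, $R(\infty)=1$, $S(\infty)=1/16$. At $b\in\mathcal B$ with $b^2=t_j$ the orders of $R$ and $S$ are $(c,w)=(c_j,w_j)$, because $s\mapsto s^2$ is locally biholomorphic at $b\neq0$.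

\emph{The surface.} Fix an integer $n\ge40$. The set
\[
\{(s,E,F): s\in\mathbb{CP}^1\setminus\mathcal B,\ E^n=R(s),\ F^n=S(s)\}
\]
is an unramified covering of $\mathbb{CP}^1\setminus\mathcal B$ on whose fibers $\mu_n\times\mu_n$ acts simply transitively. Let $N^\circ$ be a connected component, with $D$ sheets. Recall that a connected finite covering of a punctured disc is isomorphic to $\lambda\mapsto\lambda^e$, where $e$ is the length of the monodromy orbit; filling in one point for each such component compactifies $N^\circ$ to a compact connected Riemann surface $N$ with a holomorphic map $s:N\to\mathbb{CP}^1$ of degree $D$. Continuation once around $b\in\mathcal B$ multiplies $(E,F)$ by $(e^{2\pi ic/n},e^{2\pi iw/n})$. This element of $\mu_n\times\mu_n$ has order $n$ because $\gcd(c,w)=1$, and all its orbits on a fiber have length $n$. So over each $b\in\mathcal B$ there are $D/n$ points, each of ramification index $n$, and there is no other ramification. The Riemann--Hurwitz formula gives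
\[
2h-2=-2D+8\,\frac Dn\,(n-1),\qquad\text{that is,}\qquad h-1=D\Big(3-\frac4n\Big).
\]
Since $E^n=R\circ s$ and $F^n=S\circ s$ are meromorphic on $N$, so are $E$ and $F$. At a point over $b\in\mathcal B$ the functions $R\circ s$ and $S\circ s$ have orders $nc$ and $nw$, so $\operatorname{ord}E=c$ and $\operatorname{ord}F=w$. At all other points $E$ and $F$ are holomorphic and nonzero.

\emph{The map.} Let $\phi_0=[z_0:z_1:z_2:z_3]=[sE^{-1}:sE:F^{-1}:F]$. By \eqref{eq:ansatz} and \eqref{eq:RS},
\[
\omega(z,dz)=\frac2n\Big(s^2\,\frac{dR}{R}+\frac{dS}{S}\Big)=0 .
\]
Every local holomorphic lift of $\phi_0$ has the form $gz$ with $g$ meromorphic, so $\phi_0$ is Legendrian by \eqref{eq:scale}.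

\emph{The degree.} Let $\mu(x)=\min_i\operatorname{ord}_xz_i$. The $z_i$ are sections without common zeros of $\mathcal O(-\sum_x\mu(x)\,x)$, so $d=-\sum_x\mu(x)$. Over $b\in\mathcal B$ the orders of $z_0,\dots,z_3$ are $-c,c,-w,w$, so $-\mu=2,2,3,2$ in the four columns of \eqref{eq:table}. Each column gives two points $b$ and $D/n$ points over each, for a total contribution of $2\cdot9\cdot D/n$. At each of the $D$ points over $\infty$ the function $s$ has a simple pole, and the orders are $-1,-1,0,0$; these points contribute $D$. At the remaining points the orders of $z_0,z_1$ are nonnegative and those of $z_2,z_3$ vanish, so $\mu=0$. Hence $d=D(1+18/n)$, and since $40/n\le1$,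
\[
2d=D\Big(2+\frac{36}{n}\Big)\le D\Big(3-\frac4n\Big)=h-1 .
\]

\emph{Immersion.} If $z_j$ has minimal order at $x$, the quotients $z_i/z_j$ are the affine coordinates of $\phi_0$ near $x$, and $\phi_0$ is an immersion at $x$ as soon as one of them has nonzero differential.
\begin{itemize}
\item Over $b\in\mathcal B$ the orders form the set $\{\pm1,\pm2\}$ or $\{\pm2,\pm3\}$. Both $\mu$ and $\mu+1$ occur, so some $z_i/z_j$ with $z_j$ of minimal order has a simple zero.
\item Over $s=0$, where $s$ has a simple zero, $z_2$ has minimal order and $z_0/z_2=sF/E$ has a simple zero.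
\item Over $s=\infty$, $z_0$ has minimal order and $z_2/z_0=E/(sF)$ has a simple zero.
\item At any other point $s$ is a local coordinate and all $z_i$ have order $0$. If $dE\neq0$ there, then $d(z_1/z_0)=2E\,dE\ne0$. If $dE=0$, then $dF=-s^2(F/E)\,dE=0$ by \eqref{eq:RS}, and $d(z_0/z_2)=d(sF/E)=(F/E)\,ds\neq0$.
\end{itemize}
So $\phi_0$ is an immersion.
\end{proof}

\section{Genus zero}\label{sec:zero}

We prove Theorem~\ref{thm:zero} by showing that the Legendrian immersions near a given one form a manifold with enough tangent vectors to move two points independently. Let $M=\mathbb{CP}^1$ and let $\Omega\cong\mathcal O(-2)$ be its cotangent bundle. We use three standard facts. A line bundle of degree $e$ on $\mathbb{CP}^1$ is $\mathcal O(e)$; in an affine coordinate its sections are the polynomials of degree at most $e$; and $H^1(\mathcal O(e))=0$ for $e\ge-1$.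

Let $\phi$ be a Legendrian immersion of degree $d$, let $L=\mathcal O(d)$ and $W=H^0(\mathbb C^4\otimes L)$, and write $\phi=[s_*]$ with $s_*\in W$ nowhere zero. If $d=1$, then $\phi$ is a linear parametrization of a line and is already an embedding. So let $d\ge2$. In a local coordinate on $M$ and a local trivialization of $L$, an element $s\in W$ is a $\mathbb C^4$-valued function, and $s'$ denotes its derivative.

\subsection*{The Legendrian equation and its linearization}
By \eqref{eq:scale}, $Q(s)=\omega(s,ds)$ is a well-defined section of $\Omega\otimes L^2$, and $Q:W\to H^0(\Omega\otimes L^2)$ is a quadratic map of finite-dimensional vector spaces. Let $X=Q^{-1}(0)$. For $v\in W$ put $u=\omega(s,v)\in H^0(L^2)$; it measures the component of the deformation $v$ transverse to $\xi$. Locally $du=\omega(ds,v)+\omega(s,dv)$, so the differential of $Q$ at $s$ is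
\begin{equation}\label{eq:B}
B_s(v)=\omega(v,ds)+\omega(s,dv)=du-2\,\omega(ds,v).
\end{equation}
The section $s$ is nowhere zero and $[s]$ is an immersion exactly when $s$ and $s'$ are linearly independent at every point, that is, when the section $s\wedge ds$ of $\Lambda^2\mathbb C^4\otimes\Omega\otimes L^2$ has no zeros. Since $M$ is compact, this condition defines an open subset of $W$. Let $X'$ be its intersection with $X$. Then $s_*\in X'$, and $[s]$ is a Legendrian immersion for every $s\in X'$. For such $s$ the plane $\langle s,s'\rangle$ is isotropic, because $\omega(s,s')=0$. Its $\omega$-orthogonal complement has dimension $4-2=2$ and contains it, so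
\begin{equation}\label{eq:lag}
\langle s,s'\rangle^\perp=\langle s,s'\rangle\quad\text{at every point of }M .
\end{equation}

\begin{lemma}\label{lem:smooth}
Let $s\in X'$. Then $B_s$ is surjective, and every $u\in H^0(L^2)$ equals $\omega(s,v)$ for some $v\in\ker B_s$. The set $X'$ is a complex manifold with $T_sX'=\ker B_s$.
\end{lemma}

\begin{proof}
The operator $B_s$ is a differential operator, but by \eqref{eq:B} it becomes algebraic on deformations with $u=0$. This suggests a filtration $\mathcal K_2\subset\mathcal K_1\subset\mathbb C^4\otimes L$.

The bundle map $\omega(s,\cdot):\mathbb C^4\otimes L\to L^2$ is surjective, since $s$ has no zeros and $\omega$ is nondegenerate. Its kernel $\mathcal K_1$ has rank $3$ and degree $4d-2d=2d$. On $\mathcal K_1$ define $\beta(v)=-2\,\omega(ds,v)$. A change of trivialization gives $\omega(d(gs),gv)=g^2\omega(ds,v)+g\,\omega(s,v)\,dg=g^2\omega(ds,v)$, so $\beta:\mathcal K_1\to\Omega\otimes L^2$ is a bundle map. It is surjective: the functional $\omega(s',\cdot)$ vanishes on $s^\perp$ only if $s'$ is a multiple of $s$. Its kernel $\mathcal K_2$ has rank $2$ and degree $2d-(2d-2)=2$, and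 by \eqref{eq:lag} its fibers are the planes $\langle s,s'\rangle$. The nowhere zero section $s$ of $\mathcal K_2$ spans a trivial line subbundle, and the quotient has degree $2$. We have three exact sequences:
\begin{gather*}
0\to\mathcal O\to\mathcal K_2\to\mathcal O(2)\to0,\qquad
0\to\mathcal K_2\to\mathcal K_1\xrightarrow{\ \beta\ }\Omega\otimes L^2\to0,\\
0\to\mathcal K_1\to\mathbb C^4\otimes L\to L^2\to0 .
\end{gather*}
The first gives $H^1(\mathcal K_2)=0$. The second then shows that $\beta:H^0(\mathcal K_1)\to H^0(\Omega\otimes L^2)$ is onto and, since $H^1(\mathcal O(2d-2))=0$, that $H^1(\mathcal K_1)=0$. The third shows that $v\mapsto\omega(s,v)$ maps $W$ onto $H^0(L^2)$.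

By \eqref{eq:B}, $B_s=\beta$ on $H^0(\mathcal K_1)\subset W$, so $B_s$ is onto, and the implicit function theorem gives the last statement. Given $u$, choose $v_1\in W$ with $\omega(s,v_1)=u$ and $v_2\in H^0(\mathcal K_1)$ with $B_s(v_2)=-B_s(v_1)$. Then $v=v_1+v_2$ lies in $\ker B_s$ and $\omega(s,v)=u$.
\end{proof}

\subsection*{Separating two points}
For $v\in T_sX'$ and $u=\omega(s,v)$, equation \eqref{eq:B} gives
\begin{equation}\label{eq:jet}
\omega(s,v)=u,\qquad\omega(s',v)=u'/2 .
\end{equation}
By \eqref{eq:lag}, at each point of $M$ the map $v\mapsto(\omega(s,v),\omega(s',v))$ has kernel $\langle s,s'\rangle$ and induces an isomorphism $\mathbb C^4/\langle s,s'\rangle\to\mathbb C^2$. So the component of a Legendrian deformation normal to the curve at a point is the $1$-jet of $u$ at that point, and $u$ is arbitrary by Lemma~\ref{lem:smooth}.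

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
Let $\Delta\subset M^2$ be the diagonal and
\[
\Phi:X'\times(M^2\setminus\Delta)\to\mathbb{CP}^3\times\mathbb{CP}^3,\qquad\Phi(s,p,q)=([s(p)],[s(q)]).
\]
We claim that $\Phi$ is transverse to the diagonal $\Delta'$ of $\mathbb{CP}^3\times\mathbb{CP}^3$. Let $[s(p)]=[s(q)]=x$ with $p\ne q$. Use an affine coordinate in which $p$ and $q$ are finite, and identify $T_{[z]}\mathbb{CP}^3$ with $\mathbb C^4/\mathbb Cz$ by the differential of the projection at $z$. For $v\in T_sX'$ and $a,b\in\mathbb C$,
\[
d\Phi(v,a,b)=\bigl(v(p)+as'(p)\bmod s(p),\ \ v(q)+bs'(q)\bmod s(q)\bigr).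
\]
Let $y\in\mathbb C^4$. Since $2d\ge3$, Hermite interpolation gives a polynomial $u$ of degree at most $2d$ with
\[
u(p)=\omega(s(p),y),\qquad u'(p)=2\,\omega(s'(p),y),\qquad u(q)=u'(q)=0 .
\]
Take $v\in T_sX'$ with $\omega(s,v)=u$. By \eqref{eq:jet} and \eqref{eq:lag}, $v(p)-y\in\langle s(p),s'(p)\rangle$ and $v(q)\in\langle s(q),s'(q)\rangle$. Choosing $a$ and $b$ to cancel the components along $s'(p)$ and $s'(q)$, we get $d\Phi(v,a,b)=(y\bmod s(p),0)$. So the image of $d\Phi$ contains $T_x\mathbb{CP}^3\times0$, which together with $T_{(x,x)}\Delta'$ spans the tangent space of the product. This proves the claim.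

The preimage of a complex submanifold under a holomorphic map transverse to it is empty or a complex submanifold of the same codimension. Hence $Y=\Phi^{-1}(\Delta')$ is empty or has dimension $\dim X'+2-3<\dim X'$. The image of a smooth map from a manifold of smaller dimension has measure zero, so the projection of $Y$ to $X'$ has dense complement. For $s\in X'$ outside this projection, $[s]$ is an injective Legendrian immersion. As $s\to s_*$ in $W$, the maps $[s]$ converge to $\phi$ uniformly, since $M$ is compact.
\end{proof}

\begin{remark}
Genus zero is used decisively in the vanishing of $H^1(\mathcal K_2)$. On a surface $M$ of any genus, sending the coordinate vector field to $s'\bmod s$ identifies the quotient of $\mathcal K_2$ by the trivial subbundle with $TM$. The first exact sequence thus involves $H^1(\mathcal O)$, of dimension equal to the genus, and $H^1(TM)$, dual to the space of holomorphic quadratic differentials. Both are nonzero in positive genus, and Theorem~\ref{thm:main} shows that the conclusion can then fail.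
\end{remark}

\begin{thebibliography}{1}

\bibitem{AFL}
Antonio Alarc\'on, Franc Forstneri\v{c}, Finnur L\'arusson,
\emph{Holomorphic Legendrian curves in $\mathbb{CP}^3$ and superminimal surfaces in $\mathbb S^4$},
arXiv:1910.12996 (2019).

\end{thebibliography}
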